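\title{Exact simultaneous approximation measured by two norms}

\begin{abstract}
Let $n\ge2$, $1\le\rho<\infty$ and $\psi(q)=q^{-\tau}$ with $\tau>1/n$. Consider the points of $[0,1]^n$ that lie within $\psi(q)/q$ of a rational point $p/q$ in the maximum norm for infinitely many $q$, but farther than $\psi(q)/q$ in the $\rho$-norm from every rational point of large denominator $q$. We prove the conjecture that this set has Hausdorff dimension $\frac{n+1}{1+\tau}$, and we show that its Hausdorff measure at this exponent is infinite in every nonempty open subset of the cube. More generally, for a nonincreasing $\psi$ of lower order greater than $1/n$ and any two norms, the analogous set is either empty or obeys a zero--infinity law for Hausdorff measures. The proof is a Cantor construction based on rational points $z$ for which the lattice $\mathbb Z^n+\mathbb Zz$ has no unusually short vector.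
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $n\ge2$ is an integer, $\|x\|=\max_i|x_i|$ is the maximum norm on $\mathbb R^n$, and $\|x\|_\rho=(\sum_i|x_i|^\rho)^{1/\rho}$ for real $1\le\rho<\infty$. For a function $\psi:\mathbb N\to(0,\infty)$ we write $\Psi(q)=\psi(q)/q$, and we let $W_n(\psi)$ be the set of $x\in[0,1]^n$ with $\|x-p/q\|<\Psi(q)$ for infinitely many $(p,q)\in\mathbb Z^n\times\mathbb N$. For $\psi(q)=q^{-\tau}$ with $\tau>1/n$, the Jarn\'ik--Besicovitch theorem gives
\[
\dim_H W_n(\psi)=\frac{n+1}{1+\tau}.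
\]
The value comes from the obvious covering: each $q$ contributes about $q^n$ cubes of side $2q^{-1-\tau}$, and $\sum_q q^{n-s(1+\tau)}$ converges exactly when $s>\frac{n+1}{1+\tau}$.

A point of $W_n(\psi)$ is approximable at rate $\psi$ or better. To express that it is approximable at rate $\psi$ and no better, one adds a lower bound valid for all large $q$. The reversed inequality in the same norm leaves nothing, and one way to leave room is to measure the lower bound in a larger norm. Let $\mathrm{Exact}^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)$ be the set of $x\in[0,1]^n$ such that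
\begin{align*}
\|x-p/q\|&<\Psi(q)\quad\text{for infinitely many $q\in\mathbb N$, with some $p\in\mathbb Z^n$, and}\\
\|x-p/q\|_\rho&>\Psi(q)\quad\text{for all sufficiently large $q\in\mathbb N$ and all $p\in\mathbb Z^n$.}
\end{align*}
Around $p/q$, the first condition asks for an open cube and the second forbids the closed $\rho$-ball inscribed in it (Figure~\ref{fig:corner}). In dimension one, or with the maximum norm in place of $\|\cdot\|_\rho$, the ball fills the cube and the set is empty. For $n\ge2$ and $\rho<\infty$ the corner $(1,\dots,1)$ has $\rho$-norm $n^{1/\rho}>1$, so the part of the cube outside the ball is a fixed positive proportion of the cube, the same for every $q$.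

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!25] (-1,-1) rectangle (1,1);
\fill[white] (1,0)--(0,1)--(-1,0)--(0,-1)--cycle;
\draw[dashed] (-1,-1) rectangle (1,1);
\draw (1,0)--(0,1)--(-1,0)--(0,-1)--cycle;
\draw[thick,fill=gray!60] (0.55,0.55) rectangle (0.95,0.95);
\node at (0.75,0.75) {$\Delta$};
\fill (0,0) circle (0.025) node[below] {$z$};
\end{tikzpicture}
\caption{The case $n=2$, $\rho=1$ near a rational point $z=p/q$, in units of $\psi(q)/q$. Approximation by $z$ in the maximum norm means lying in the open square of radius $1$; the condition in the $1$-norm forbids the closed diamond; the shaded corners remain. The small square $\Delta$, with center $z+(\frac34,\frac34)$ and radius $\frac15$, lies in a corner.}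
\label{fig:corner}
\end{figure}

Let $\psi(q)=q^{-\tau}$ with $\tau>1/n$. The set $\mathrm{Exact}^*_n$ is Lebesgue null and is contained in $W_n(\psi)$. Since shrinking the cubes of $W_n(\psi)$ to their corners changes volumes only by a constant factor, one guesses that no dimension is lost. The guess ignores most of the second condition, however: a point in a corner at $p/q$ must also avoid the balls around \emph{all other} rational points of large denominator. The set that is removed from $W_n(\psi)$ contains $W_n(q^{-\tau'})$ for every $\tau'>\tau$, because $\|y\|_\rho\le n^{1/\rho}\|y\|$, so it has dimension at least $\frac{n+1}{1+\tau}$, and comparing dimensions says nothing about what is left. The problem, posed by Hussain and Ward \cite{HW}, is to prove or disprove the conjecture that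
\[
\dim_H \mathrm{Exact}^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)=\frac{n+1}{1+\tau}
\]
for all $n\ge2$, $1\le\rho<\infty$ and $\tau>1/n$. The conjecture is true, and the Hausdorff measure $\mathcal H^s$ at the critical exponent is infinite.

\begin{theorem}\label{thm:A}
Let $n\ge2$, $1\le\rho<\infty$, $\psi(q)=q^{-\tau}$ with $\tau>1/n$, and $s=\frac{n+1}{1+\tau}$. Then $\dim_H\mathrm{Exact}^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)=s$, and
\[
\mathcal H^s\big(\mathrm{Exact}^*_n(\psi,\|\cdot\|,\|\cdot\|_\rho)\cap\Omega\big)=\infty
\]
for every nonempty open $\Omega\subset[0,1]^n$.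
\end{theorem}

The only property of the pair of norms that matters is that the second exceeds the first in some direction. Given $\psi$ and two norms $N_1,N_2$ on $\mathbb R^n$, let $E$ be the set of $x\in\mathbb R^n$ such that
\begin{itemize}
\item[(E1)] for infinitely many $q\in\mathbb N$ there is $p\in\mathbb Z^n$ with $N_1(x-p/q)<\Psi(q)$;
\item[(E2)] there is $q_0=q_0(x)$ with $N_2(x-p/q)>\Psi(q)$ for all $q\ge q_0$ and all $p\in\mathbb Z^n$.
\end{itemize}
The Hausdorff measures $\mathcal H^f$ are recalled in Section~\ref{sec:reduction}.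

\begin{theorem}\label{thm:B}
Let $\psi:\mathbb N\to(0,\infty)$ be nonincreasing with
\[
\tau:=\liminf_{q\to\infty}\frac{-\log\psi(q)}{\log q}>\frac1n\qquad(\tau=\infty\text{ allowed}),
\]
and let $N_1,N_2$ be norms on $\mathbb R^n$.
\begin{itemize}
\item[(1)] If $N_2\le N_1$ on $\mathbb R^n$, then $E=\emptyset$.
\item[(2)] If $N_2(v)>N_1(v)$ for some $v$, then for every ball $\Omega$ with nonempty interior and every nondecreasing $f:(0,\infty)\to(0,\infty)$ with $f(0^+)=0$ and $r^{-n}f(r)$ nonincreasing,
\[
\mathcal H^f(E\cap\Omega)=\begin{cases}0&\text{if }\sum_q q^nf(\psi(q)/q)<\infty,\\[2pt] \infty&\text{if }\sum_q q^nf(\psi(q)/q)=\infty.\end{cases}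
\]
In particular $\dim_H(E\cap\Omega)=\frac{n+1}{1+\tau}$, read as $0$ if $\tau=\infty$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:sharp}
Let $\psi(q)=q^{-\tau}$ with $\tau>1/n$, let $\kappa>0$, and replace the second condition in the definition of $\mathrm{Exact}^*_n$ by $\|x-p/q\|_\rho>\kappa\,\psi(q)/q$. The resulting set has Hausdorff dimension $\frac{n+1}{1+\tau}$ if $\kappa<n^{1/\rho}$, and it is empty if $\kappa\ge n^{1/\rho}$.
\end{corollary}

\begin{remark}\label{rem:tau}
A lower bound on $\tau$ cannot be avoided. By the pigeonhole principle, for $x\in\mathbb R^n$ and $T\in\mathbb N$ there are $1\le q\le T^n$ and $p\in\mathbb Z^n$ with $\|qx-p\|\le1/T\le q^{-1/n}$. Hence $\|qx-p\|\le q^{-1/n}$ is solvable for infinitely many $q$: these $q$ are unbounded as $T\to\infty$ unless $x$ is rational, and then multiples of its denominator serve. For $\psi(q)=q^{-\tau}$ with $\tau<1/n$ this violates (E2) for every norm $N_2$, and $E=\emptyset$.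
\end{remark}

Section~\ref{sec:reduction} reduces everything to the divergence case of Theorem~\ref{thm:B}. Section~\ref{sec:model} shows the mechanism on one rational point in the plane. Sections~\ref{sec:balanced}--\ref{sec:children} produce suitable rational points and arrange the balls in their corners, Section~\ref{sec:cantor} builds from them a Cantor set $K\subset E$ with a measure, and Section~\ref{sec:mass} proves $\mathcal H^f(K)=\infty$.

\section{Hausdorff measures and reduction to the divergence case}\label{sec:reduction}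

Distances, diameters and the closed balls $B(x,r)$ refer to the maximum norm, so $B(x,r)$ is a cube of side $2r$. The radius of a ball $B$ is $r_B$, and $|A|$ is the Lebesgue measure of a set $A$. A rational point $p/q$ with $p\in\mathbb Z^n$, $q\in\mathbb N$ is \emph{reduced} if $\gcd(p_1,\dots,p_n,q)=1$. We count points by volume:
\begin{equation}\label{eq:packing}
\begin{gathered}\text{a ball of radius $R$ contains at most $(2R/s+1)^n$ points}\\ \text{with pairwise distances at least $s$,}\end{gathered}
\end{equation}
since the open cubes of radius $s/2$ around them are disjoint and lie in a cube of radius $R+s/2$.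

Let $f$ be as in Theorem~\ref{thm:B} and put $f(0)=0$. For $A\subset\mathbb R^n$,
\[
\mathcal H^f(A)=\lim_{\epsilon\to0}\ \inf\Big\{\sum_i f(\operatorname{diam}A_i):\ A\subset\bigcup_iA_i,\ \operatorname{diam}A_i\le\epsilon\Big\},
\]
the infimum being over countable covers. For $f(r)=r^s$ one writes $\mathcal H^s$, and $\dim_HA=\inf\{s>0:\mathcal H^s(A)=0\}$; if $\mathcal H^s(A)>0$ then $\dim_HA\ge s$. The function $r^s$ satisfies the hypotheses on $f$ when $0<s\le n$. The monotonicity of $r^{-n}f(r)$ is used only in the form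
\begin{equation}\label{eq:scaling}
f(\theta r)\ge\theta^nf(r)\qquad(0<\theta\le1,\ r>0).
\end{equation}
By \eqref{eq:scaling}, Euclidean diameters would change $\mathcal H^f$ by a factor between $1$ and $n^{n/2}$, so the values $0$ and $\infty$ do not depend on this choice.

The substance of the paper is the following statement.

\begin{proposition}\label{prop:div}
Under the hypotheses of Theorem~\ref{thm:B}(2), if $\sum_qq^nf(\Psi(q))=\infty$ then $\mathcal H^f(E\cap\Omega)=\infty$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Proposition~\ref{prop:div}]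
(1) If $N_2\le N_1$ and $x$ satisfies (E1), then $N_2(x-p/q)<\Psi(q)$ for infinitely many $q$, so (E2) fails.

(2) \emph{Convergence.} Choose $C\ge1$ with $\|y\|\le CN_1(y)$ and a ball $B(c,\ell)\supset\Omega$. The set $U_{p,q}=\{x:N_1(x-p/q)<\Psi(q)\}$ lies in $B(p/q,C\Psi(q))$. If it meets $\Omega$, then $\|p-qc\|\le q\ell+C\psi(1)$, and by \eqref{eq:packing} there are at most $Aq^n$ such $p$, where $A=(2\ell+2C\psi(1)+1)^n$. For every $Q$ the sets $U_{p,q}$ with $q\ge Q$ that meet $\Omega$ cover $E\cap\Omega$, and their diameters are at most $2C\Psi(q)\le 2C\psi(1)/Q$. By \eqref{eq:scaling}, $f(2C\Psi(q))\le(2C)^nf(\Psi(q))$. So $\mathcal H^f(E\cap\Omega)\le\lim_{Q\to\infty}A(2C)^n\sum_{q\ge Q}q^nf(\Psi(q))=0$.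

\emph{Dimension.} Put $s_0=\frac{n+1}{1+\tau}$; then $s_0<n$ because $\tau>1/n$. Let $s_0<s\le n$. Choose a finite $\tau'<\tau$ with $s(1+\tau')>n+1$. Then $\psi(q)\le q^{-\tau'}$ for large $q$, the series $\sum_qq^n\Psi(q)^s$ converges, and $\mathcal H^s(E\cap\Omega)=0$. Let $0<s<s_0$, so $\tau<\infty$, and choose $\tau''>\tau$ with $s(1+\tau'')<n+1$. For infinitely many $M\in\mathbb N$ we have $\psi(M)\ge M^{-\tau''}$, and since $\Psi$ is nonincreasing,
\[
\sum_{q\le M}q^n\Psi(q)^s\ge\Psi(M)^s\,\frac{M^{n+1}}{n+1}\ge\frac{M^{\,n+1-s(1+\tau'')}}{n+1}.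
\]
The right side is unbounded, so the series diverges and $\mathcal H^s(E\cap\Omega)=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:sharp}]
Take $N_1=\|\cdot\|$ and $N_2=\kappa^{-1}\|\cdot\|_\rho$, so that the set in the corollary is $E\cap[0,1]^n$. We have $\|y\|_\rho\le n^{1/\rho}\|y\|$, with equality at $(1,\dots,1)$. Hence $N_2\le N_1$ everywhere if and only if $\kappa\ge n^{1/\rho}$, and Theorem~\ref{thm:B} with $\Omega=[0,1]^n$ gives the corollary. In Theorem~\ref{thm:A} we have $\kappa=1<n^{1/\rho}$; here we need $n\ge2$ and $\rho<\infty$. This gives the dimension. For $f(r)=r^s$ with $s=\frac{n+1}{1+\tau}<n$ the series is $\sum_qq^{n-(n+1)}=\infty$, and a nonempty open subset of $[0,1]^n$ contains a ball with nonempty interior.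
\end{proof}

\section{One rational point in the plane}\label{sec:model}

To prove Proposition~\ref{prop:div} we choose nested balls $\Delta_1\supset\Delta_2\supset\cdots$, each in a corner at a rational point $z_k$, so that (E1) holds for the common point $x$. The task is (E2). Suppose $x$ is close to a reduced rational point $z=p/q$, and let $(p',q')$ be any other integer vector. Then
\begin{equation}\label{eq:split}
q'x-p'=(q'z-p')+q'(x-z).
\end{equation}
The first term lies in the lattice
\[
\Lambda_z=\{q'z-p':(p',q')\in\mathbb Z^n\times\mathbb Z\}=\mathbb Z^n+\mathbb Zz .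
\]
It vanishes exactly when $(p',q')=\frac{q'}q(p,q)$, and since $(p,q)$ is primitive this happens exactly when $(p',q')$ is an integer multiple of $(p,q)$. The lattice $\Lambda_z$ contains $\mathbb Z^n$ with index $q$, so it has covolume $1/q$, and its natural length scale is $q^{-1/n}$. If $\Lambda_z$ has no nonzero vector much shorter than that, \eqref{eq:split} shows that $z$ repels other rational points.

Take $n=2$, $N_1=\|\cdot\|$, $N_2=\|\cdot\|_1$ and $\psi(q)=q^{-\tau}$ with $\tau>\frac12$. The forbidden set at $p'/q'$ is the diamond $\|q'x-p'\|_1\le q'^{-\tau}$. Let $m$ be a large integer and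
\[
q=m^2+1,\qquad z=\frac{(1,m)}q,\qquad \Delta=B\big(z+q^{-1-\tau}(\tfrac34,\tfrac34),\ \tfrac15q^{-1-\tau}\big).
\]
For $x\in\Delta$ the vector $q^{1+\tau}(x-z)$ has maximum norm at most $\frac{19}{20}$ and $1$-norm between $\frac{11}{10}$ and $\frac{19}{10}$. So $\Delta$ lies in a corner at $z$, and it misses the diamonds of the multiples $(kp,kq)$, which are centered at $z$ and smaller. The vectors $u_1=z$ and $u_2=mz-(0,1)=(m,-1)/q$ are orthogonal of Euclidean length $q^{-1/2}$, and they generate $\Lambda_z$ because $(1,0)=u_1+mu_2$ and $(0,1)=mu_1-u_2$. Thus $\Lambda_z$ is a square lattice, and its nonzero vectors have $1$-norm at least $q^{-1/2}$. The denominators $q'$ of the points $p'/q'\ne z$ fall into three ranges, separated by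
\[
P=(4q)^{1/(2\tau)}\qquad\text{and}\qquad Q=\tfrac14q^{1/2+\tau};
\]
since $\tau>\frac12$, we have $P<q<Q$ for large $q$.

\emph{The range $P\le q'\le Q$ is free.} For every $x\in\Delta$, \eqref{eq:split} gives $\|q'x-p'\|_1>q^{-1/2}-2Qq^{-1-\tau}=\frac12q^{-1/2}=P^{-\tau}\ge q'^{-\tau}$.

\emph{The range $q'>Q$ spoils little of $\Delta$.} Let $X\ge Q$ and $X<q'\le2X$. If the diamond of $p'/q'$ meets $\Delta$, then $\|z-p'/q'\|_1\le3q^{-1-\tau}$, so $d=q'z-p'$ has length at most $6Xq^{-1-\tau}=\frac{3X}{2Q}q^{-1/2}$. The square lattice has at most $(3X/Q+1)^2\le16X^2/Q^2$ such vectors, and each comes from at most $X/q+1\le2X/q$ pairs $(p',q')$, since $d$ determines $q'$ modulo $q$. The number of pairs is at most $32X^3/(Q^2q)=512X^3q^{-2-2\tau}$, a constant times $X^3|\Delta|$, as if the rational points were equidistributed at the scale of $\Delta$. Each diamond has area at most $2X^{-2-2\tau}$, so these diamonds cover a proportion $O(X^{1-2\tau})$ of $\Delta$. Summing over $X=2^iQ$ gives $O(Q^{1-2\tau})$, which tends to $0$. The lattice is needed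 here. Counting numerators for each $q'$ separately allows at least one diamond per denominator, and the resulting bound, of order at least $\sum_{q'>Q}q'^{-2-2\tau}\asymp q^{-(1+2\tau)^2/2}$, exceeds $|\Delta|\asymp q^{-2-2\tau}$ when $\tau<\sqrt3/2$.

\emph{The range $q'<P$ is decided by where $z$ is.} These diamonds have radius greater than $P^{-1-\tau}\asymp q^{-(1+\tau)/(2\tau)}$, and $\frac{1+\tau}{2\tau}<\frac32$. The rational points of denominator about $q$ number about $q^3$ in the unit square, so their typical spacing $q^{-3/2}$ is much smaller than these diamonds. Suppose a point $g$ avoids the \emph{doubled} diamonds, and a point $z$ with a lattice as good as the one above exists within $O(q^{-3/2})$ of $g$. Then all of $\Delta$ avoids the diamonds themselves.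

The three ranges fit into an induction. Inside $\Delta$, most points avoid the doubled diamonds of all denominators above $Q$. Near such a point $g$ we place the next rational point, whose low range is handled by $g$, whose middle range is free, and whose high range again spoils little.

\begin{example}\label{ex:bad}
Not every rational point will do. Let $\frac12<\tau<1$ and $z=(a/q,a/q)$ with $\gcd(a,q)=1$; then $\Lambda_z$ contains $(1/q,1/q)$. Let $\|x-z\|\le q^{-1-\tau}$ and $T=q^{(1+\tau)/2}<q$. Dirichlet's theorem, recalled in Section~\ref{sec:balanced}, gives $1\le q'\le T$ and $a'\in\mathbb Z$ with $|q'x_1-a'|<1/T$. As $|x_1-x_2|\le2T^{-2}$, we get $\|q'x-(a',a')\|_1\le4/T\le T^{-\tau}\le q'^{-\tau}$ once $T^{1-\tau}\ge4$. So the whole square around $z$, corners included, is covered by diamonds of smaller denominator.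
\end{example}

\section{Balanced rational points}\label{sec:balanced}

We need rational points with a well-shaped lattice near most points of an arbitrary ball, at the optimal distance $M^{-(n+1)/n}$ for denominators of size $M$. We use two textbook facts. \emph{Dirichlet's theorem}: for $\alpha\in\mathbb R$ and $K\in\mathbb N$ there are integers $1\le k\le K$ and $l$ with $|k\alpha-l|\le\frac1{K+1}$. \emph{Minkowski's second theorem} for the cube $[-1,1]^d$: if $L\subset\mathbb R^d$ is a lattice of covolume $V$, and $\lambda_i$ is the least $t$ such that $L$ has $i$ linearly independent vectors of maximum norm at most $t$, then $\lambda_1\le\dots\le\lambda_d$ and $\lambda_1\cdots\lambda_d\le V$.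

Fix the following constants, which depend only on $n$:
\[
\begin{gathered}
a=\tfrac1{40},\qquad R=\tfrac{n+1}2\,a^{-n}\in\mathbb N,\qquad b=3R,\qquad K=12R/a\in\mathbb N,\\
c_1=\frac a{2K},\qquad C_0=R/a,\qquad c_2=\tfrac14\,10^{-n}.
\end{gathered}
\]
For real $M\ge1$ put
\[
\sigma(M)=c_1M^{-1/n},\qquad h(M)=C_0M^{-(n+1)/n}.
\]

\begin{definition}
A reduced rational point $z=p/q$ is \emph{$M$-balanced} if $aM\le q\le bM$ and every nonzero vector of $\Lambda_z$ has norm at least $\sigma(M)$.
\end{definition}

By Minkowski's theorem $\Lambda_z$ always has a nonzero vector of norm at most $q^{-1/n}$, so the condition is optimal up to the constant.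

\begin{proposition}\label{prop:balanced}
Let $B$ be a ball of radius $r\in(0,1]$, let $M\ge r^{-(n+1)}$ and $h=h(M)$, and let $G\subset B$ be measurable with $|G|\ge\frac12|B|$. There is a set $F$ of $M$-balanced rational points such that
\begin{itemize}
\item[(a)] each element of $F$ is within $h$ of a point of $G$;
\item[(b)] distinct elements of $F$ are at distance at least $8h$;
\item[(c)] $\#F=\lceil c_2(r/h)^n\rceil$.
\end{itemize}
\end{proposition}

The approximations to $x$ at scale $M$ are recorded by the lattice
\[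
L_x=\big\{\big(M^{1/n}(qx-p),\ q/M\big):(p,q)\in\mathbb Z^n\times\mathbb Z\big\}\subset\mathbb R^{n+1}.
\]
It is the image of $\mathbb Z^{n+1}$ under a triangular matrix with diagonal entries $-M^{1/n}$ ($n$ times) and $1/M$, so it has covolume $1$. The vector given by $(p,q)$ has norm at most $t$ exactly when $\|qx-p\|\le tM^{-1/n}$ and $|q|\le tM$. Call $x$ \emph{generic} (at scale $M$) if every nonzero vector of $L_x$ has norm at least $a$. We show that most points are generic and that a generic point has a balanced neighbor.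

\begin{lemma}\label{lem:generic}
For $B$, $r$, $M$ as in Proposition~\ref{prop:balanced}, the set $Z$ of nongeneric points of $B$ is measurable and $|Z|\le\frac14|B|$.
\end{lemma}

\begin{proof}
A nonzero vector of $L_x$ of norm less than $a$ has $q\ne0$, since otherwise its norm is $M^{1/n}\|p\|\ge1$. Changing sign, we have $1\le q<aM$, and $x$ lies in the open cube $\|x-p/q\|<aM^{-1/n}/q$, of volume $(2a)^n/(Mq^n)$. So $Z$ is the part of $B$ in the union of these cubes. If such a cube meets $B=B(c,r)$, then $\|p-qc\|\le rq+1$, which by \eqref{eq:packing} allows at most $(2rq+3)^n$ vectors $p$. This is at most $(5rq)^n$ if $q\ge1/r$ and at most $5^n$ if $q<1/r$. Therefore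
\[
|Z|\le aM\cdot\frac{(10ar)^n}{M}+\frac1r\cdot\frac{(10a)^n}{M}=(5a)^n\Big(a+\frac1{r^{n+1}M}\Big)|B|\le8^{-n}\cdot2\,|B|\le\tfrac14|B|.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:neighbor}
If $x$ is generic at scale $M\ge1$, there is an $M$-balanced $z$ with $\|x-z\|\le h(M)$.
\end{lemma}

\begin{proof}
\emph{Choice of $z$.} We want a lattice vector whose last coordinate is bounded above and below, since that coordinate is $q/M$. All successive minima of $L_x$ are at least $a$ and their product is at most $1$, so $\lambda_{n+1}\le a^{-n}$. Write a point of $\mathbb R^{n+1}$ as a real combination of $n+1$ independent lattice vectors of norm at most $a^{-n}$, and round the coefficients to nearest integers. This shows that every point is within $\frac{n+1}2a^{-n}=R$ of $L_x$. Take a lattice vector within $R$ of $(0,\dots,0,2R)$; its first $n$ coordinates are at most $R$ in absolute value and its last lies in $[R,3R]$. Dividing by the greatest common divisor $m$ of its integer coordinates gives $w_0=(y,t)\in L_x$, coming from a primitive vector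 $(p,q)$, with $\|y\|\le R/m\le t\le3R/m$. Then $\|w_0\|=t$, so $a\le t\le 3R=b$ by genericity. As $t=q/M$, the point $z=p/q$ is reduced and $aM\le q\le bM$. Also $\|qx-p\|\le RM^{-1/n}$, so $\|x-z\|\le RM^{-1/n}/(aM)=h(M)$.

\emph{The lattice $\Lambda_z$.} Let $d=q'z-p'\ne0$ and let $w\in L_x$ come from $(p',q')$. By \eqref{eq:split},
\[
e:=w-\frac{q'}q\,w_0=(M^{1/n}d,\,0).
\]
So $M^{1/n}\Lambda_z$ is the projection of $L_x$ along $w_0$, and we must show that the projection has no short vector. The vector $e$ need not be in $L_x$, and subtracting from $w$ the nearest integer multiple of $w_0$ leaves an error up to $\frac12\|w_0\|$, which may be far larger than $a$. Passing to a bounded multiple of $w$ repairs this. By Dirichlet's theorem there are $1\le k\le K$ and $l\in\mathbb Z$ with $|kq'/q-l|\le1/K$. The vector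
\[
kw-lw_0=ke+\Big(\frac{kq'}q-l\Big)w_0\in L_x
\]
is nonzero: if it vanished, its last coordinate would give $kq'/q=l$, and then $ke=0$. By genericity $a\le K\|e\|+3R/K=K\|e\|+a/4$. Hence $\|e\|\ge a/(2K)=c_1$, that is, $\|d\|\ge\sigma(M)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:balanced}]
By Lemma~\ref{lem:generic}, $|G\setminus Z|\ge\frac14|B|$. Let $x_1,\dots,x_N$ be a maximal subset of $G\setminus Z$ with pairwise distances at least $10h$. By maximality the balls $B(x_i,10h)$ cover $G\setminus Z$, so $N(20h)^n\ge\frac14(2r)^n$, that is, $N\ge c_2(r/h)^n$. Lemma~\ref{lem:neighbor} gives $M$-balanced points $z_i$ with $\|x_i-z_i\|\le h$, and $\|z_i-z_{i'}\|\ge8h$ for $i\ne i'$. Keep $\lceil c_2(r/h)^n\rceil$ of them.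
\end{proof}

\section{The ball attached to a balanced point}\label{sec:ball}

From now on $\psi,N_1,N_2,v,f,\Omega$ are as in Proposition~\ref{prop:div}. The function $\psi$ may be irregular, and it is inconvenient to carry it, and the norm $N_2$, through the volume estimates. For all rational points other than the chosen ones we therefore prove a stronger inequality with a pure power. Fix $\gamma\in(0,1]$ with $N_2(y)\ge\gamma\|y\|$, fix $\tau_0$ with $1/n<\tau_0<\tau$, and put
\[
\lambda=1+\tau_0,\qquad\beta=n\tau_0-1=n\lambda-n-1>0 .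
\]
Since $\tau_0<\tau$, there is $q_*$ with $\psi(q)\le\gamma q^{-\tau_0}$, that is $\Psi(q)\le\gamma q^{-\lambda}$, for $q\ge q_*$. Thus
\begin{equation}\label{eq:power}
q\ge q_*,\quad\|x-p/q\|>q^{-\lambda}\quad\Longrightarrow\quad N_2(x-p/q)>\Psi(q).
\end{equation}
Dividing $v$ by $\frac12(N_1(v)+N_2(v))$, we may assume $N_1(v)<1<N_2(v)$. By continuity there is $\delta\in(0,1)$ with
\begin{equation}\label{eq:corner}
N_1(v+y)<1<N_2(v+y)\qquad(\|y\|\le\delta).
\end{equation}
Put $D=\|v\|+1$. For an $M$-balanced $z=p/q$, with $\sigma=\sigma(M)$, define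
\[
\Delta=B\big(z+\Psi(q)v,\ \delta\Psi(q)\big),\qquad P_M=(3/\sigma)^{1/\tau_0},\qquad Q_\Delta=\frac{\sigma}{2D\Psi(q)} .
\]
We call $\Delta$ the ball \emph{attached} to $z$. The number $Q_\Delta$ is the denominator up to which the second term of \eqref{eq:split} is at most half of the first, and $P_M$ is the denominator from which the required gap $q'^{-\tau_0}$ is at most $\sigma/3$. Let
\[
G_\Delta=\big\{x\in\Delta:\ \|x-p'/q'\|>2q'^{-\lambda}\ \text{ whenever }q'>Q_\Delta\text{ and }p'/q'\ne z\big\},
\]
a Borel set. The factor $2$ is the slack that will let us move from a point of $G_\Delta$ to a small ball near it.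

Let $C_1=2(20D/\delta c_1)^n/\big(a(1-2^{-\beta})\big)$. Fix $M_*\ge1$ such that for all $M\ge M_*$
\begin{gather}
aM\ge q_*,\qquad D(aM)^{-\lambda}\le h(M),\qquad P_M^{-\lambda}\ge2h(M),\label{eq:M1}\\
\frac{\sigma(M)\,(aM)^\lambda}{2D}\ge M,\qquad M^{\tau_0}\ge\frac4{\sigma(M)},\qquad C_1M^{-\beta}\le\frac18.\label{eq:M2}
\end{gather}
After the first, each condition compares two powers of $M$, and holds for large $M$ because, in order, $\lambda>\frac{n+1}n$, $\frac\lambda{n\tau_0}<\frac{n+1}n$, $\lambda-\frac1n>1$, $\tau_0>\frac1n$, $\beta>0$. Each of these five inequalities is equivalent to $\tau_0>1/n$ (the second reads $1+\tau_0<(n+1)\tau_0$). This is where the hypothesis $\tau>1/n$ enters.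

\begin{lemma}\label{lem:ball}
Let $M\ge M_*$, let $z=p/q$ be $M$-balanced and let $\Delta$ be the attached ball.
\begin{itemize}
\item[(a)] $\Delta\subset B(z,D\Psi(q))$, $D\Psi(q)\le D(aM)^{-\lambda}\le h(M)$, and $Q_\Delta\ge M$.
\item[(b)] If $x\in\Delta$, then $N_1(x-z)<\Psi(q)$, and $N_2(x-z)>\Psi(mq)$ for every $m\in\mathbb N$.
\item[(c)] If $x\in\Delta$, $p'/q'\ne z$ and $P_M\le q'\le Q_\Delta$, then $\|x-p'/q'\|>q'^{-\lambda}$.
\item[(d)] $|G_\Delta|\ge\frac78|\Delta|$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $Q=Q_\Delta$ and $\sigma=\sigma(M)$, so that $D\Psi(q)=\sigma/(2Q)$.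

(a) The inclusion holds because $\|v\|+\delta\le D$. Since $q\ge aM\ge q_*$, we have $\Psi(q)\le(aM)^{-\lambda}$. Now use \eqref{eq:M1}, and for $Q\ge\sigma(aM)^\lambda/(2D)$ use \eqref{eq:M2}.

(b) We have $x-z=\Psi(q)(v+y)$ with $\|y\|\le\delta$, so \eqref{eq:corner} gives $N_1(x-z)<\Psi(q)<N_2(x-z)$. As $\psi$ is nonincreasing, $\Psi(q)\ge\Psi(mq)$.

(c) The vector $q'z-p'\in\Lambda_z$ is nonzero. By \eqref{eq:split} and (a),
\[
\|q'x-p'\|\ge\sigma-Q\,D\Psi(q)=\frac\sigma2>\frac\sigma3=P_M^{-\tau_0}\ge q'^{-\tau_0}.
\]
Divide by $q'$.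

(d) We bound the number of pairs $(p',q')$ with $q'>Q$ and $p'/q'\ne z$ such that $B(p'/q',2q'^{-\lambda})$ meets $\Delta$. By (a) and \eqref{eq:M2}, $Q^{\tau_0}\ge M^{\tau_0}\ge4/\sigma$, so $2q'^{-\lambda}\le2Q^{-\lambda}\le\sigma/(2Q)$ and $\|z-p'/q'\|\le\sigma/(2Q)+D\Psi(q)=\sigma/Q$. Let $X=2^iQ$, $i\ge0$, with $X<q'\le2X$. Then $d=q'z-p'\in\Lambda_z$ has norm at most $2X\sigma/Q$. Distinct points of the group $\Lambda_z$ are at distance at least $\sigma$, so by \eqref{eq:packing} there are at most $(4X/Q+1)^n\le(5X/Q)^n$ possibilities for $d$. Two pairs with the same $d$ differ by an integer multiple of $(p,q)$, so each $d$ comes from at most $X/q+1\le2X/(aM)$ pairs with $X<q'\le2X$; here we used $q\ge aM$ and $X\ge M\ge aM$. Each ball has volume at most $(4X^{-\lambda})^n$. Therefore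
\[
|\Delta\setminus G_\Delta|\le\sum_{X=2^iQ}\Big(\frac{5X}Q\Big)^n\frac{2X}{aM}\,\big(4X^{-\lambda}\big)^n=\frac{2\cdot20^n}{aMQ^n}\sum_{X=2^iQ}X^{-\beta}=\frac{2\cdot20^n}{aMQ^n}\cdot\frac{Q^{-\beta}}{1-2^{-\beta}} .
\]
On the other hand $|\Delta|=(2\delta\Psi(q))^n=(\delta\sigma/DQ)^n=(\delta c_1/D)^n/(MQ^n)$. The ratio is at most $C_1Q^{-\beta}\le C_1M^{-\beta}\le\frac18$.
\end{proof}

\section{The children of a ball}\label{sec:children}

Property (d) of Lemma~\ref{lem:ball} is what the induction passes on. We need a first ball with the same property. Let $B_0\subset\Omega$ be a ball of radius at most $1$. For each $q'$, by \eqref{eq:packing}, at most $(2q'+5)^n\le(7q')^n$ balls $B(p'/q',2q'^{-\lambda})$ meet $B_0$, and their total volume is at most $28^nq'^{-n\tau_0}$. As $n\tau_0>1$, there is $Q_{B_0}\ge q_*$ such that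
\[
G_{B_0}=\{x\in B_0:\ \|x-p'/q'\|>2q'^{-\lambda}\text{ whenever }q'>Q_{B_0}\}
\]
has measure at least $\frac78|B_0|$. Call a ball $B$ \emph{prepared} if $B=B_0$, or if $r_B\le1$ and $B$ is attached to an $M$-balanced point $z_B$ with $M\ge M_*$; it comes with $Q_B$ and $G_B$, and $|G_B|\ge\frac78|B|$. For $B=B_0$ conditions of the form $p'/q'\ne z_B$ are void.

Inside a prepared ball $B$, one application of Proposition~\ref{prop:balanced} at scale $M$ gives about $r_B^nM^{n+1}$ balls of radius about $\Psi(M)$, whose total $f$-size is about $r_B^nM^{n+1}f(\Psi(M))$. For $\psi(q)=q^{-\tau}$ and $f(r)=r^s$ this is $r_B^nM^{n+1-s(1+\tau)}$. If $s<\frac{n+1}{1+\tau}$ it is as large as we like. At the critical exponent it is $r_B^n$ for every $M$, far below $f(r_B)=r_B^s$. To use the divergence of the series we must place balls from many consecutive scales side by side in $B$. Put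
\[
M_j=2^j,\qquad h_j=h(M_j),\qquad\text{so that}\quad(h_j/h_i)^n=2^{-(j-i)(n+1)} .
\]

\begin{lemma}\label{lem:children}
Let $B$ be a prepared ball and $k\in\mathbb N$. There are $j_0$ with $M_{j_0}\ge\max\{k,M_*\}$ and, for every $j\ge j_0$, a set $F_j$ of $m_j=\lceil c_2(r_B/h_j)^n\rceil$ points that are $M_j$-balanced, with the following properties. Call the balls attached to the points of $F_j$ the \emph{layer-$j$ children} of $B$.
\begin{itemize}
\item[(a)] Every child $\Delta$ lies in $B$, has $r_\Delta\le\frac12r_B$, and is prepared.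
\item[(b)] Distinct points of $F_j$ are at distance at least $8h_j$, and distinct layer-$j$ children are at distance at least $6h_j$.
\item[(c)] If $\Delta$ is a layer-$i$ child and $\Delta'$ a layer-$j$ child with $i<j$, then $\operatorname{dist}(\Delta,\Delta')\ge r_\Delta+2h_j$.
\item[(d)] If $x$ lies in a child $\Delta$, $Q_B<q'\le Q_\Delta$ and $p'/q'\notin\{z_\Delta,z_B\}$, then $\|x-p'/q'\|>q'^{-\lambda}$.
\end{itemize}
\end{lemma}

The term $r_\Delta$ in (c) is needed in Section~\ref{sec:mass}. Without it, a set much smaller than $\Delta$ could meet both $\Delta$ and a later child, and we would have no good bound for its mass.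

\begin{proof}
Choose $j_0$ so large that $M_{j_0}\ge\max\{k,M_*,r_B^{-(n+1)}\}$, $2h_{j_0}\le r_B/(8n)$, $c_2(r_B/h_{j_0})^n\ge1$ and
\begin{equation}\label{eq:j0}
2c_2\Big(\frac{4D}{a^{\lambda}C_0}\Big)^n\sum_{i\ge j_0}2^{-i\beta}\le\frac1{16}.
\end{equation}
The third condition gives $m_i\le2c_2(r_B/h_i)^n$ for $i\ge j_0$. Let $B'$ be the ball concentric with $B$ of radius $(1-\frac1{8n})r_B$; by Bernoulli's inequality $|B'|\ge\frac78|B|$.

We define $F_j$ by induction on $j\ge j_0$. Given $F_i$ for $j_0\le i<j$, let $G^{(j)}$ be the set of $g\in G_B\cap B'$ such that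
\begin{equation}\label{eq:exclude}
\|g-z\|\ge2D\Psi(q)+4h_j\qquad\text{for all }z=p/q\in F_i,\ j_0\le i<j .
\end{equation}
A ball of radius $\alpha+\alpha'$ has volume at most $4^n(\alpha^n+\alpha'^n)$. With Lemma~\ref{lem:ball}(a), the volume excluded by \eqref{eq:exclude} is at most $V_1+V_2$, where
\[
V_1=\sum_{j_0\le i<j}2c_2\Big(\frac{r_B}{h_i}\Big)^n4^n\big(2D(aM_i)^{-\lambda}\big)^n,\qquad V_2=\sum_{j_0\le i<j}2c_2\Big(\frac{r_B}{h_i}\Big)^n4^n(4h_j)^n .
\]
Since $h_i^{-n}M_i^{-n\lambda}=C_0^{-n}2^{-i\beta}$ and $|B|=(2r_B)^n$, condition \eqref{eq:j0} says $V_1\le\frac1{16}|B|$: the earlier children fill only a small part of $B$, however many layers there are. The sum $V_2$ is dominated by a geometric series,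
\[
V_2\le2c_2\,8^n|B|\sum_{l\ge1}2^{-l(n+1)}=\frac{(4/5)^n}{2\,(2^{n+1}-1)}|B|\le\frac{16}{25\cdot14}|B|\le\frac1{16}|B|,
\]
as $n\ge2$. Hence $|G^{(j)}|\ge(1-\frac38)|B|\ge\frac12|B|$, and we let $F_j$ be the set given by Proposition~\ref{prop:balanced} for $B$, $M_j$ and $G^{(j)}$.

Let $\Delta'$ be a layer-$j$ child. By Lemma~\ref{lem:ball}(a), $\Delta'\subset B(z_{\Delta'},h_j)$, and $z_{\Delta'}$ is within $h_j$ of some $g\in G^{(j)}$. So
\begin{equation}\label{eq:anchor}
\Delta'\subset B(g,2h_j)\qquad\text{for some }g\in G^{(j)} .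
\end{equation}

(a) We have $g\in B'$ and $2h_j\le r_B/(8n)$, so $\Delta'\subset B$ and $r_{\Delta'}\le h_j\le\frac12r_B\le1$.

(b) The first claim is Proposition~\ref{prop:balanced}(b), and $8h_j-2h_j=6h_j$.

(c) Let $z=p/q$ be the point of $\Delta$, so $\Delta\subset B(z,D\Psi(q))$. By \eqref{eq:exclude} and \eqref{eq:anchor},
\[
\operatorname{dist}(\Delta,\Delta')\ge2D\Psi(q)+4h_j-D\Psi(q)-2h_j\ge\delta\Psi(q)+2h_j=r_\Delta+2h_j .
\]

(d) Let $\Delta$ be in layer $j$. If $q'\ge P_{M_j}$, this is Lemma~\ref{lem:ball}(c). If $q'<P_{M_j}$, then $q'^{-\lambda}\ge P_{M_j}^{-\lambda}\ge2h_j$ by \eqref{eq:M1}. Take $g\in G_B$ with $\|x-g\|\le2h_j$ from \eqref{eq:anchor}. Since $q'>Q_B$ and $p'/q'\ne z_B$, we get $\|x-p'/q'\|>2q'^{-\lambda}-2h_j\ge q'^{-\lambda}$.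
\end{proof}

\section{The Cantor set and its measure}\label{sec:cantor}

We keep finitely many layers of children in each ball and distribute the mass of the ball among them. The aim is that a ball $\Delta$ of generation $k$ has mass at most $2^{-k}f(r_\Delta)$. A layer-$j$ child has denominator $q\le bM_j$, so its radius $\delta\Psi(q)$ is at least $\delta\Psi(bM_j)$. Put
\[
f_j=f\big(\delta\Psi(bM_j)\big),\qquad W_j=h_j^{-n}f_j=C_0^{-n}2^{j(n+1)}f_j .
\]
Then $f_j\le f(r_\Delta)$ for every layer-$j$ child $\Delta$, and $c_2r_B^nW_j$ is a lower bound for the total $f$-size of layer $j$.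

\begin{lemma}\label{lem:W}
$\sum_jW_j=\infty$.
\end{lemma}

\begin{proof}
By the monotonicity of $\Psi$ and $f$, and by \eqref{eq:scaling},
\[
\sum_{b2^j\le q<b2^{j+1}}q^nf(\Psi(q))\le(b2^{j+1})^{n+1}f(\Psi(b2^j))\le(2b)^{n+1}2^{j(n+1)}\delta^{-n}f_j=(2b)^{n+1}(C_0/\delta)^nW_j .
\]
The left sides add up to a tail of the divergent series.
\end{proof}

Generation $0$ consists of $B_0$, with mass $\mu(B_0)=1$. Let $k\ge1$ and let $B$ be a ball of generation $k-1$, prepared and with mass $\mu(B)>0$. Apply Lemma~\ref{lem:children} to $B$ and $k$, and use Lemma~\ref{lem:W} to choose $j_1\ge j_0$ with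
\[
S:=\sum_{j=j_0}^{j_1}W_j\ge\frac{2^k\mu(B)}{c_2r_B^n}.
\]
Keep the children in layers $j_0\le j\le j_1$, and from now on let ``child'' mean one of these. Give each layer-$j$ child the mass
\[
\mu(\Delta)=\mu(B)\,\frac{W_j}{m_jS}.
\]
These masses add up to $\mu(B)$. Generation $k$ consists of the children of all balls of generation $k-1$. Since $m_j\ge c_2(r_B/h_j)^n$,
\begin{equation}\label{eq:mass}
\mu(\Delta)\le\frac{\mu(B)}{c_2r_B^nS}\,f_j\le2^{-k}f(r_\Delta)\qquad\text{for $\Delta$ of generation }k\ge1 .
\end{equation}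
Each generation is a finite family of pairwise disjoint compact balls, by Lemma~\ref{lem:children}(a)--(c) and induction, and the radii in generation $k$ are at most $2^{-k}$. Let $K_k$ be the union of generation $k$ and $K=\bigcap_kK_k$, a compact subset of $B_0$. Points of $K$ correspond bijectively to chains $B_0\supset\Delta_1\supset\Delta_2\supset\cdots$ in which each ball is a child of the previous one. Choosing successively the child $\Delta$ of $B$ with probability $\mu(\Delta)/\mu(B)$ defines a random point of $K$. Its law is a Borel probability measure carried by $K$ that gives each ball of the construction its assigned mass; we denote it by $\mu$ as well. By \eqref{eq:mass}, $\mu(\{x\})\le2^{-k}f(1)$ for all $k$, so points are $\mu$-null.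

\begin{proposition}\label{prop:KinE}
$K\subset E\cap\Omega$.
\end{proposition}

\begin{proof}
Let $x\in K$ have the chain $B_0=\Delta_0\supset\Delta_1\supset\cdots$. Write $z_k=p_k/q_k$ for the point of $\Delta_k$ ($k\ge1$) and $Q_k=Q_{\Delta_k}$ ($k\ge0$). The point $z_k$ is $M$-balanced for some $M\ge k$, so $q_k\ge ak$, and $Q_k\ge k$ by Lemma~\ref{lem:ball}(a). Lemma~\ref{lem:ball}(b) gives $N_1(x-z_k)<\Psi(q_k)$ for all $k\ge1$, and $q_k\to\infty$, so (E1) holds.

For (E2) let $q'>Q_0$ and $p'\in\mathbb Z^n$. If $p'/q'=z_k$ for some $k\ge1$, then $q'=mq_k$ with $m\in\mathbb N$ because $z_k$ is reduced, and Lemma~\ref{lem:ball}(b) gives $N_2(x-p'/q')>\Psi(q')$. Otherwise let $k\ge1$ be minimal with $q'\le Q_k$; it exists since $Q_k\to\infty$. Then $Q_{k-1}<q'\le Q_k$, and Lemma~\ref{lem:children}(d) for the child $\Delta_k$ of $\Delta_{k-1}$ gives $\|x-p'/q'\|>q'^{-\lambda}$. As $q'>Q_0\ge q_*$, \eqref{eq:power} gives $N_2(x-p'/q')>\Psi(q')$. Finally $x\in B_0\subset\Omega$.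
\end{proof}

\section{The Hausdorff measure of the Cantor set}\label{sec:mass}

A lower bound for $\mathcal H^f(K)$ follows from an upper bound $\mu(A)\le\epsilon f(\operatorname{diam}A)$ for all small sets $A$. Inequality \eqref{eq:mass} is such a bound for the balls of the construction; we extend it to arbitrary sets. Look at $A$ inside the last ball $B$ that contains $A\cap K$. Layers that are fine compared with $A$ are spread evenly over $B$, so they give $A$ at most a constant times its share $(r/r_B)^n$ of $\mu(B)$. Layers that are coarse compared with $A$ contribute at most one child.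

\begin{lemma}\label{lem:MDP}
Let $C_2=2^n/c_2=4\cdot20^n$. Let $k_0\ge2$, and let $\epsilon(k_0)>0$ be smaller than the distance between any two distinct balls of generation $k_0$. Then every closed set $A$ with $0<r=\operatorname{diam}A\le\epsilon(k_0)$ satisfies $\mu(A)\le(C_2+1)\,2^{-k_0}f(r)$.
\end{lemma}

\begin{proof}
If $A\cap K$ has at most one point, then $\mu(A)=0$. Otherwise, since the radii tend to $0$, there is a last generation, $k-1$ say, with a ball $B$ containing $A\cap K$. The set $A$ meets at most one ball of generation $k_0$ and $K\subset K_{k_0}$, so $k-1\ge k_0$. By the choice of $k$, $A$ meets at least two children of $B$, and $\mu(A)$ is at most the total mass of the children of $B$ that it meets.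

If $r>r_B$, then \eqref{eq:mass} gives $\mu(A)\le\mu(B)\le2^{-(k-1)}f(r_B)\le2^{-k_0}f(r)$. Assume $r\le r_B$.

\emph{Fine layers: $h_j\le r$.} Fix $x_0\in A$. A layer-$j$ child lies within $h_j\le r$ of its rational point, so if it meets $A\subset B(x_0,r)$, that point lies in $B(x_0,2r)$. These points are $8h_j$-separated, so by \eqref{eq:packing} there are at most $(r/(2h_j)+1)^n\le(2r/h_j)^n$ of them. Using $m_j\ge c_2(r_B/h_j)^n$, the layer-$j$ children meeting $A$ have total mass at most
\[
\Big(\frac{2r}{h_j}\Big)^n\mu(B)\frac{W_j}{m_jS}\le C_2\,\mu(B)\Big(\frac r{r_B}\Big)^n\frac{W_j}S .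
\]
The sum over the fine layers is at most $C_2\mu(B)(r/r_B)^n$. By \eqref{eq:mass} for $B$ and by \eqref{eq:scaling} with $\theta=r/r_B$,
\[
C_2\,\mu(B)\Big(\frac r{r_B}\Big)^n\le C_2\,2^{-(k-1)}\Big(\frac r{r_B}\Big)^nf(r_B)\le C_2\,2^{-(k-1)}f(r).
\]

\emph{Coarse layers: $h_j>r$.} By Lemma~\ref{lem:children}(b) and (c), two distinct children from coarse layers are at distance at least $2h_j>r$, where $j$ is the larger of their layer indices. So $A$ meets at most one child $\Delta^*$ from all coarse layers together. If it does, it also meets a second child $\Delta''$, which must be in a fine layer. As $h_j$ decreases in $j$, the layer of $\Delta''$ comes after that of $\Delta^*$, and Lemma~\ref{lem:children}(c) gives $r\ge\operatorname{dist}(\Delta^*,\Delta'')\ge r_{\Delta^*}$. By \eqref{eq:mass}, $\mu(\Delta^*)\le2^{-k}f(r_{\Delta^*})\le2^{-k}f(r)$.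

Adding the two contributions and using $k-1\ge k_0$ gives the lemma.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:div}]
Let $k_0\ge2$ and let $\{A_i\}$ be a countable cover of $K$ by sets of diameter at most $\epsilon(k_0)$. Taking closures does not change diameters, so we may assume the $A_i$ closed. Sets of diameter $0$ are $\mu$-null. By Lemma~\ref{lem:MDP},
\[
1=\mu(K)\le\sum_i\mu(A_i)\le(C_2+1)\,2^{-k_0}\sum_if(\operatorname{diam}A_i).
\]
Hence $\mathcal H^f(K)\ge2^{k_0}/(C_2+1)$ for every $k_0\ge2$, so $\mathcal H^f(K)=\infty$. By Proposition~\ref{prop:KinE}, $\mathcal H^f(E\cap\Omega)=\infty$.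
\end{proof}

With the reduction in Section~\ref{sec:reduction}, this proves Theorem~\ref{thm:B}, Theorem~\ref{thm:A} and Corollary~\ref{cor:sharp}.

\begin{thebibliography}{1}
\bibitem{HW} Mumtaz Hussain and Benjamin Ward, \emph{A note on limsup sets of annuli}, arXiv:2502.09807 (2025).
\end{thebibliography}
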